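\title{The equilateral triangle does not minimize every Dirichlet eigenvalue among triangles of given diameter}

\begin{abstract}
Among triangles of given diameter, the equilateral triangle minimizes the first three Dirichlet eigenvalues of the Laplacian and every sum $\lambda_1+\dots+\lambda_n$, and it was conjectured that it minimizes each $\lambda_n$. We show that the conjecture fails for infinitely many $n$. The counterexamples are isosceles triangles with sides $1,1,\sqrt{1-O(1/n)}$. A combination of nearly degenerate modes that concentrates on the altitude between the two unit sides loses energy when that altitude is lengthened, and arithmetic gaps in the spectrum of the equilateral triangle keep the lower eigenvalues from overtaking it. We also prove that the equilateral triangle is a strict local minimizer of each $\lambda_n$, and that every triangle that does at least as well for $\lambda_n$ lies within $O(n^{-1/2})$ of it.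
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $T$ be a triangle in the plane, that is, an open triangular domain, with area $|T|$ and diameter $D$; the diameter is the length of the longest side. The Dirichlet eigenvalues of $T$ are the numbers $\lambda$ for which $-\Delta u=\lambda u$ in $T$, $u=0$ on $\partial T$, has a nonzero solution. Listed with multiplicity, they form a sequence
\[
0<\lambda_1(T)<\lambda_2(T)\le\lambda_3(T)\le\cdots\to\infty .
\]
Dilating $T$ by a factor $t$ divides each eigenvalue by $t^2$, so $\lambda_nD^2$ depends only on the shape of $T$, and we may take $D=1$. The following conjecture was posed by Laugesen and Siudeja \cite{LS}.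

\medskip
\noindent\textbf{Conjecture.} \emph{For each $n\ge1$, the quantity $\lambda_nD^2$ is minimal among all triangles when the triangle is equilateral.}
\medskip

Throughout, $E$ is the equilateral triangle of side $1$, and $\omega=4\pi/3$. Its spectrum is explicit. Lam\'e's theorem (complete proofs are in \cite{Pin} and \cite{McC}) says that the eigenvalues of $E$, with multiplicity, are the numbers
\begin{equation}\label{eq:lame}
\omega^2q(m,n),\qquad q(m,n)=m^2+mn+n^2,\qquad m,n\ge1 \text{ integers}.
\end{equation}
Thus $\lambda_1(E)=3\omega^2$ and $\lambda_2(E)=\lambda_3(E)=7\omega^2$. It is known that every triangle satisfies $\lambda_1D^2\ge3\omega^2$, $\lambda_2D^2\ge7\omega^2$ and $\lambda_3D^2\ge7\omega^2$, with equality in each case if and only if the triangle is equilateral, and that for every $n$ the sum $(\lambda_1+\dots+\lambda_n)D^2$ is minimal for equilateral triangles and only for them. So the conjecture holds for $n=1,2,3$, and it holds on average.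

There is also a geometric reason to expect it. Large domains have low eigenvalues, and $E$ is the triangle of diameter $1$ with the largest area: two sides of length at most $1$ enclose the smallest angle, which is at most $60^\circ$, so $|T|\le\frac12\sin60^\circ=|E|$, with equality only for $E$. This is not yet a proof by inclusion of domains. Two points of $\overline E$ at distance $1$ are vertices, because $p\mapsto|p-p'|^2$ is strictly convex, and so a non-equilateral triangle with two sides of length $1$ does not fit into $E$. These triangles provide the counterexamples.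

For $0<\eta<1/3$ let $T(\eta)$ be the isosceles triangle with sides $1,1,\sqrt{1-3\eta}$; it has diameter $1$. For an integer $r\ge1$ the number $3\omega^2r^2=\omega^2q(r,r)$ is an eigenvalue of $E$, and we let $n_r$ be the smallest index with $\lambda_{n_r}(E)=3\omega^2r^2$. (The eigenvalue can be multiple: $q(7,7)=q(2,11)=147$.) A set $\mathcal R\subset\mathbb N$ has natural density $\delta$ if $x^{-1}\#\{r\in\mathcal R:r\le x\}\to\delta$ as $x\to\infty$.

\begin{theorem}\label{thm:main}
There are $b>0$ and a set $\mathcal R\subset\mathbb N$ of natural density $1$ such that for every $r\in\mathcal R$ the triangle $T_r=T(\eta)$, $\eta=b/(3\omega^2r^2)$, satisfies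
\[
\lambda_{n_r}(T_r)<\lambda_{n_r}(E).
\]
In particular, the conjecture fails for infinitely many $n$.
\end{theorem}

The failure is not confined to isolated indices or to small amounts.

\begin{theorem}\label{thm:block}
For all $K\in\mathbb N$ and $C>0$ there are $b>0$ and a set $\mathcal R\subset\mathbb N$ of natural density $1$ such that, with $T_r$ as in Theorem~\ref{thm:main}, $\lambda_{n_r+K-1}(T_r)<\lambda_{n_r}(E)-C$ for every $r\in\mathcal R$. Hence $K$ consecutive eigenvalues of $T_r$ lie simultaneously more than $C$ below those of $E$.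
\end{theorem}

The next two theorems say how much of the conjecture survives.

\begin{theorem}\label{thm:local}
For each $n$ there are $c_n,s_n>0$ such that every triangle $T$ of diameter $1$ with sides $d_0,d_1,d_2$ and $s=\sum_l(1-d_l^2)\in(0,s_n)$ satisfies $\lambda_n(T)\ge\lambda_n(E)+c_ns$.
\end{theorem}

\begin{theorem}\label{thm:confine}
There is an absolute constant $C$ such that if $T$ has diameter $1$ and $\lambda_n(T)\le\lambda_n(E)$, then $|T|\ge(1-Cn^{-1/2})|E|$. Moreover, if the longest side of $T$ is placed on a side of $E$, with both triangles on the same side of it, then the third vertex of $T$ is within $Cn^{-1/2}$ of the third vertex of $E$. For each $n$ minimizers of $\lambda_nD^2$ exist; they tend to the equilateral triangle as $n\to\infty$, although for infinitely many $n$ they are not equilateral.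
\end{theorem}

So the conjecture is true in the two regimes in which one would first test it: for fixed $n$ and $T$ close to $E$, by Theorem~\ref{thm:local}, and for fixed non-equilateral $T$ and large $n$, by Theorem~\ref{thm:confine}. It can fail only when $T$ approaches $E$ at a rate tied to $n$. The triangles $T_r$ have $s=3\eta=3b/\lambda_{n_r}(E)$, which is of order $1/n_r$ by the bounds of Section~\ref{sec:confine}. At this scale the deformation moves eigenvalues near $\lambda_{n_r}(E)$ by amounts of order $b$, comparable with the spacing in the cluster of eigenvalues $\omega^2q(r+j,r-j)=\omega^2(3r^2+j^2)$, $j=0,1,2,\dots$, and the modes of the cluster interact.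

Section~\ref{sec:forms} transfers the problem to quadratic forms on $E$ and isolates the form whose sign decides whether energy rises or falls. Section~\ref{sec:waves} shows that, as $r\to\infty$, the interaction in the cluster is governed by a one-dimensional Schr\"odinger energy with a potential well, and Section~\ref{sec:two} works out by hand that two modes already reach negative energy. This gives one function with Rayleigh quotient below $3\omega^2r^2$; to bound the $n_r$-th eigenvalue we must also control the $n_r-1$ modes below it, which may rise. Section~\ref{sec:gaps} shows that for almost all $r$ there is a long spectral gap below $3\omega^2r^2$, and Section~\ref{sec:proof} assembles Theorems~\ref{thm:main} and~\ref{thm:block}. Sections~\ref{sec:local} and~\ref{sec:confine} prove Theorems~\ref{thm:local} and~\ref{thm:confine}.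

\section{Triangles as quadratic forms on $E$}\label{sec:forms}

\subsection*{The variational principle}
For a bounded domain $\Omega$ and $0\ne u\in H^1_0(\Omega)$, the Rayleigh quotient is $\int_\Omega|\nabla u|^2/\int_\Omega u^2$. We use three standard facts.
\begin{itemize}
\item[(V1)] If the Rayleigh quotient is $\le\mu$ (respectively $<\mu$) on the nonzero elements of a $k$-dimensional subspace of $H_0^1(\Omega)$, then $\lambda_k(\Omega)\le\mu$ (respectively $<\mu$).
\item[(V2)] If $L\subset L^2(\Omega)$ has dimension $k-1$, then $\lambda_k(\Omega)$ is at least the infimum of the Rayleigh quotient over $u\in H_0^1(\Omega)$ with $u\perp L$.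
\item[(V3)] An eigenfunction $\varphi$ with eigenvalue $\lambda$ satisfies $\int\nabla\varphi\cdot\nabla v=\lambda\int\varphi v$ for all $v\in H^1_0(\Omega)$; eigenfunctions with distinct eigenvalues are orthogonal, both in $L^2$ and for the form $\int\nabla u\cdot\nabla v$. If $v$ is orthogonal to all eigenfunctions with eigenvalue below $\mu$, then $\int|\nabla v|^2\ge\mu\int v^2$.
\end{itemize}

\subsection*{Coordinates}
Put $h=\sqrt3/2$ and $E=\{(x,y):0<y<h,\ |x|<y/\sqrt3\}$, with vertices $0$ and $(\pm\frac12,h)$; we call the side on $y=h$ the base. Let $\rho$ be the rotation by $120^\circ$ about $0$, let $\sigma(x,y)=(x,-y)$, and let $a_l=\rho^l(1,0)$, $b_l=\rho^l(0,1)$ for $l=0,1,2$: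
\[
\begin{array}{lll}
a_0=(1,0), & a_1=(-\tfrac12,h), & a_2=(-\tfrac12,-h),\\[2pt]
b_0=(0,1), & b_1=(-h,-\tfrac12), & b_2=(h,-\tfrac12).
\end{array}
\]
The $a_l$ are the directions of the sides of $E$ and the $b_l$ are the directions of its altitudes. Norms $\|\cdot\|$ are those of $L^2(E)$, and $Q_0(u)=\|\nabla u\|^2$. A quadratic form and its symmetric bilinear form carry the same letter.

\subsection*{Transplantation}
Let $A$ be an invertible linear map. The map $u\mapsto u\circ A^{-1}$ takes $H_0^1(E)$ onto $H^1_0(AE)$ and multiplies $L^2$ inner products by $|\det A|$. Since $\nabla(u\circ A^{-1})=(A^{-\mathsf T}\nabla u)\circ A^{-1}$, the Rayleigh quotient of $u\circ A^{-1}$ is $Q_A(u)/\|u\|^2$, where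
\[
Q_A(u)=\int_E\nabla u\cdot(A^{\mathsf T}A)^{-1}\nabla u .
\]
So (V1) and (V2) for $AE$ may be applied on $E$, with $Q_A$ in place of $Q_0$.

A triangle is determined by its three sides, and $A^{\mathsf T}A$ has three independent entries. To pass from one description to the other, let
\[
H_l=\tfrac43a_la_l^{\mathsf T}-\tfrac13I,\qquad B_l(u)=\int_E\nabla u\cdot H_l\nabla u=\tfrac43\|\partial_{a_l}u\|^2-\tfrac13\|\nabla u\|^2 .
\]
The matrix $H_l$ has eigenvalue $1$ on $a_l$ and $-\frac13$ on $b_l$.

\begin{lemma}\label{lem:exact}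
Every triangle $T$ is congruent to $AE$ for a linear map $A$. With $d_l=|Aa_l|$ the sides of $T$ and $\delta_l=1-d_l^2$, we have $A^{\mathsf T}A=I-\sum_l\delta_lH_l$ and
\begin{equation}\label{eq:exact}
Q_A(u)\ge Q_0(u)+\sum_{l=0}^2\delta_lB_l(u)\qquad(u\in H^1_0(E)).
\end{equation}
\end{lemma}

\begin{proof}
Move a vertex of $T$ to $0$ and let $A$ send $(\pm\frac12,h)$ to the other two vertices. Write $A^{\mathsf T}A=I+H$; then $a_k\cdot Ha_k=d_k^2-1=-\delta_k$. Since $(a_l\cdot a_k)^2=\frac14$ for $l\ne k$, the number $a_k\cdot H_la_k$ is $1$ for $k=l$ and $0$ otherwise. Hence the linear map $H\mapsto(a_k\cdot Ha_k)_{k}$ from the three-dimensional space of symmetric matrices to $\mathbb R^3$ is onto, so it is one-to-one, and $H=-\sum_l\delta_lH_l$. Finally $(I+H)^{-1}=I-H+H^2(I+H)^{-1}\ge I-H$, because $I+H$ is positive definite and commutes with $H$.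
\end{proof}

The right side of \eqref{eq:exact} is the first-order expansion of $Q_A$ at $A=I$. The triangle has diameter at most $1$ exactly when all $\delta_l\ge0$, so the energy of $u$ can fall only if some $B_l(u)$ is negative. By symmetry we look at
\[
B_0(u)=X-\tfrac13Y,\qquad X=\int_Eu_x^2,\quad Y=\int_Eu_y^2 .
\]
It is negative when $Y>3X$, that is, when more than three quarters of the energy lies in the direction of the vertical altitude. Section~\ref{sec:local} shows that no eigenfunction of $E$ has this property. A sum of eigenfunctions with different eigenvalues can have it.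

To exploit a function with $B_0<0$ we shorten the base alone: $\delta_0=3\eta$, $\delta_1=\delta_2=0$. This is the map $A_\eta=\operatorname{diag}(\sqrt{1-3\eta},\sqrt{1+\eta})$. The sides of $A_\eta E$ at $0$ have squared length $\frac14(1-3\eta)+\frac34(1+\eta)=1$ and the base has length $\sqrt{1-3\eta}$, so $A_\eta E=T(\eta)$; the vertical altitude has grown by the factor $\sqrt{1+\eta}$. We write $Q_\eta$ for $Q_{A_\eta}$, so that $Q_\eta(u)=X/(1-3\eta)+Y/(1+\eta)$ and
\begin{equation}\label{eq:diff}
Q_\eta(u,v)-Q_0(u,v)=\frac{3\eta}{1-3\eta}\int_Eu_xv_x-\frac{\eta}{1+\eta}\int_Eu_yv_y .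
\end{equation}

\section{Standing waves along the altitudes}\label{sec:waves}

We want a function whose gradient is mostly vertical. The first candidate, $\psi(x)\sin(\kappa y)$ with $\kappa$ large, does not vanish on the slanted sides. Adding its two rotations about $0$ repairs this. For $z\in\mathbb R^2$ put $x_l=a_l\cdot z$ and $y_l=b_l\cdot z$, so that $(x_0,y_0)=(x,y)$. By a \emph{profile} we mean a real trigonometric polynomial of period $2\pi/\omega=\frac32$,
\[
\psi=\sum_{j=0}^J\psi_j,\qquad \psi_j(\tau)=\alpha_j\cos j\omega\tau+\beta_j\sin j\omega\tau .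
\]
For an integer $r\ge1$ let $\kappa=\sqrt3\,\omega r=4\pi r/\sqrt3$, so that $\kappa^2=3\omega^2r^2=\lambda_{n_r}(E)$, and define
\[
u_\psi(z)=\sum_{l=0}^2\psi(x_l)\sin(\kappa y_l).
\]
The dependence on $r$ is suppressed. The period of $\psi$ and the values of $\kappa$ are chosen to make $u_\psi$ vanish on the base.

\begin{lemma}\label{lem:trial}
The function $u_\psi$ vanishes on $\partial E$, and $u_\psi=\sum_{j=0}^Ju_{\psi_j}$, where each $u_{\psi_j}$ is zero or a Dirichlet eigenfunction of $E$ with eigenvalue $\kappa^2+\omega^2j^2$.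
\end{lemma}

\begin{proof}
Write $u=u_\psi$. The rotation $\rho$ permutes the pairs $(a_l,b_l)$ cyclically, so $u\circ\rho=u$. The reflection $\sigma$ sends $(a_0,b_0)$ to $(a_0,-b_0)$, $(a_1,b_1)$ to $(a_2,-b_2)$ and $(a_2,b_2)$ to $(a_1,-b_1)$, so $u\circ\sigma=-u$. Hence $u$ is odd under the reflections $\rho^l\sigma\rho^{-l}$ and vanishes on their axes $\mathbb Ra_l$; two of these contain the slanted sides. Translation by $(0,\sqrt3)$ shifts $x_0,x_1,x_2$ by $0,\frac32,-\frac32$ and $\kappa y_0,\kappa y_1,\kappa y_2$ by $4\pi r,-2\pi r,-2\pi r$, so it leaves $u$ invariant. Therefore $u(x,\sqrt3-y)=u(x,-y)=-u(x,y)$, and $u=0$ on $y=h$. Since $(x_l,y_l)$ are orthonormal coordinates, $-\Delta$ multiplies $\psi_j(x_l)\sin(\kappa y_l)$ by $\omega^2j^2+\kappa^2$.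
\end{proof}

The functions $u_\psi$ therefore live in the cluster of eigenvalues $\omega^2(3r^2+j^2)$. To compute their energy for large $r$ we need to know how much of $E$ each of the three waves sees. Let $I=[-\frac34,\frac34]$, let $\|\psi\|_I^2=\int_I\psi^2\,d\tau$, let $\Theta$ be the function of period $\frac32$ with $\Theta(\tau)=(1-2|\tau|)_+$ on $I$, and let $\tau_0=0$, $\tau_1=\frac12$, $\tau_2=-\frac12$.

\begin{lemma}\label{lem:slices}
For every continuous $f$ of period $\frac32$,
\[
\int_Ef(x_l)\,dz=h\int_I\Theta(\tau-\tau_l)f(\tau)\,d\tau,\qquad\text{and}\qquad\sum_{l=0}^2\Theta(\tau-\tau_l)=1 .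
\]
\end{lemma}

\begin{proof}
At the vertices $0,(\frac12,h),(-\frac12,h)$ the coordinate $x_l$ takes the values $0,\frac12,-\frac12$ for $l=0$; $0,\frac12,1$ for $l=1$; and $0,-1,-\frac12$ for $l=2$. In each case the values are $\tau_l$ and $\tau_l\pm\frac12$. The slice $\{x_l=\tau\}\cap E$ is an altitude, of length $h$, for $\tau=\tau_l$, and its length decreases linearly to $0$ at $\tau_l\pm\frac12$. So the integral equals $h\int_{\mathbb R}(1-2|\tau-\tau_l|)_+f\,d\tau$, and summing the tent over periods gives the first formula. The three periodic functions $\Theta(\tau-\tau_l)$ together consist of the tents $(1-2|\tau-c|)_+$ with $c\in\frac12\mathbb Z$, and between neighboring centers the two overlapping tents add up to $1$.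
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=6]
\draw[thick] (0,0) -- (0.5,0.866) -- (-0.5,0.866) -- cycle;
\draw[dotted] (0,0) -- (0,0.866);
\draw[very thick] (0.2,0.866) -- (0.2,0.346);
\draw[very thick,dashed] (0.2,0.346) -- (-0.1,0.173);
\node[below] at (0,0) {\small $0$};
\node[above] at (0.2,0.866) {\small $(\tau,h)$};
\node[right] at (0.2,0.76) {\small $x_0=\tau$};
\node[fill=white,inner sep=1pt] at (-0.03,0.33) {\small $x_1=\tau$};
\end{tikzpicture}
\caption{A billiard path in the equilateral triangle $E$ of height $h$ that leaves the base perpendicularly at $(\tau,h)$, $0<\tau<\frac12$. It has a vertical leg (solid) of length $h(1-2\tau)$ and a slanted leg (dashed) of length $2h\tau$, which meets the left side perpendicularly. As $\tau\to0$ the path tends to the vertical altitude (dotted).}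
\label{fig:path}
\end{figure}

Lemma~\ref{lem:slices} has a picture, Figure~\ref{fig:path}. For $0<\tau<\frac12$ the slice $x_0=\tau$ runs from $(\tau,h)$ down to $(\tau,\sqrt3\tau)$ on the right side. There the direction $-b_0$ is reflected into $b_1$, and $x_1=-\frac12\tau+\frac32\tau=\tau$; the reflected ray is the slice $x_1=\tau$. So $\tau$ labels billiard paths of total length $h$, the profile puts weight $\psi(\tau)^2$ on the path with label $\tau$, and $\Theta(\tau)$ is the vertical fraction of that path. A wave whose gradient points along a unit vector $(\beta_1,\beta_2)$ contributes to $3X-Y$ with the factor $3\beta_1^2-\beta_2^2$, which is $-1$ for $b_0$ and $\frac94-\frac14=2$ for $b_1$ and $b_2$. The path with label $\tau$ should then contribute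
\[
V(\tau)=-\Theta(\tau)+2\bigl(1-\Theta(\tau)\bigr)=2-3\Theta(\tau).
\]
On $I$ the potential $V$ is negative exactly for $|\tau|<\frac16$, with $V(0)=-1$: paths near the vertical altitude gain from its lengthening. Concentrating $\psi$ there costs $\int\psi'^2$, which does not grow with $r$, while the gain has size $\eta\kappa^2$. This fixes the scale $\eta=b/\kappa^2$.

\begin{proposition}\label{prop:limit}
Fix a profile $\psi$ and $b>0$, and let $\eta=b/\kappa^2$. As $r\to\infty$,
\begin{equation}\label{eq:limit}
\|u_\psi\|^2\to\frac{\sqrt3}4\|\psi\|_I^2,\qquad Q_\eta(u_\psi)-\kappa^2\|u_\psi\|^2\to\frac{\sqrt3}4\,\mathcal E_b(\psi),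
\end{equation}
where $\mathcal E_b(\psi)=\int_I\bigl(\psi'^2+bV\psi^2\bigr)\,d\tau$.
\end{proposition}

\begin{proof}
Let $\gamma_0,\gamma_1,\gamma_2$ be real numbers and let $g$ be $\sin$ or $\cos$. We claim that
\begin{equation}\label{eq:RL}
\int_E\Bigl(\sum_l\gamma_l\psi(x_l)g(\kappa y_l)\Bigr)^2dz\to\frac12\sum_l\gamma_l^2\int_E\psi(x_l)^2dz=\frac{\sqrt3}{4}\int_I\sum_l\gamma_l^2\,\Theta(\tau-\tau_l)\,\psi^2\,d\tau .
\end{equation}
Indeed, $g(\kappa y_l)^2=\frac12\mp\frac12\cos(2\kappa b_l\cdot z)$, and for $k\ne l$ the product $g(\kappa y_k)g(\kappa y_l)$ is a combination of $\cos(\kappa(b_k\pm b_l)\cdot z)$ with $b_k\pm b_l\ne0$. By the Riemann--Lebesgue lemma ($\int fe^{i\xi\cdot z}\,dz\to0$ as $|\xi|\to\infty$ for integrable $f$), applied to $\psi(x_k)\psi(x_l)$ on $E$, all oscillating terms tend to $0$. The equality in \eqref{eq:RL} is Lemma~\ref{lem:slices}.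

With $\gamma_l=1$ and $g=\sin$, \eqref{eq:RL} gives the first limit. Write $u=u_\psi$. By Lemma~\ref{lem:trial}, (V3), and the first limit for each $\psi_j$,
\begin{equation}\label{eq:kin}
Q_0(u)-\kappa^2\|u\|^2=\sum_j\omega^2j^2\|u_{\psi_j}\|^2\to\frac{\sqrt3}4\sum_j\omega^2j^2\|\psi_j\|_I^2=\frac{\sqrt3}4\int_I\psi'^2 .
\end{equation}
The spectral decomposition is needed here: $Q_0(u)$ and $\kappa^2\|u\|^2$ are both of order $\kappa^2$, and \eqref{eq:RL} alone does not see their bounded difference. Dividing \eqref{eq:kin} by $\kappa^2$ shows $(X+Y)/\kappa^2\to\frac{\sqrt3}4\|\psi\|_I^2$. Next, $u_x=\kappa\sum_l\gamma_l\psi(x_l)\cos(\kappa y_l)+O(1)$ uniformly in $r$, where $\gamma_l$ is the first coordinate of $b_l$ and $\gamma_l^2=0,\frac34,\frac34$. By \eqref{eq:RL} and $\Theta(\tau-\tau_1)+\Theta(\tau-\tau_2)=1-\Theta(\tau)$,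
\[
\frac X{\kappa^2}\to\frac{\sqrt3}4\int_I\frac34(1-\Theta)\psi^2,\qquad\frac{3X-Y}{\kappa^2}=\frac{4X-(X+Y)}{\kappa^2}\to\frac{\sqrt3}4\int_I(2-3\Theta)\psi^2 .
\]
By \eqref{eq:diff}, $Q_\eta(u)-Q_0(u)=\frac{3b}{1-3\eta}\frac X{\kappa^2}-\frac b{1+\eta}\frac Y{\kappa^2}$, and since $\eta\to0$ this tends to $\frac{\sqrt3}4\int_IbV\psi^2$. Adding \eqref{eq:kin} gives the second limit.
\end{proof}

\section{Two modes}\label{sec:two}

The smallest case in which $\mathcal E_b$ becomes negative involves only the eigenvalues $3\omega^2r^2$ and $\omega^2(3r^2+1)$, that is, profiles $\psi=\alpha+\beta\cos\omega\tau$. Let $\langle f\rangle=\frac23\int_If\,d\tau$ be the mean over a period. Integration by parts gives, for $\mu\ne0$,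
\[
\int_{-1/2}^{1/2}(1-2|\tau|)\cos\mu\tau\,d\tau=\frac4\mu\int_0^{1/2}\sin\mu\tau\,d\tau=\frac{4(1-\cos(\mu/2))}{\mu^2}.
\]
For $\mu=\omega$ and $\mu=2\omega$ the cosine is $-\frac12$, and the integrals are $6/\omega^2=27/(8\pi^2)$ and $27/(32\pi^2)$. Also $\int_I\Theta=\frac12$. Hence
\[
\langle V\rangle=1,\qquad\langle V\cos\omega\tau\rangle=-\frac{27}{4\pi^2},\qquad\langle V\cos2\omega\tau\rangle=-\frac{27}{16\pi^2}.
\]
Since $\psi^2=\alpha^2+\frac12\beta^2+2\alpha\beta\cos\omega\tau+\frac12\beta^2\cos2\omega\tau$ and $\langle\psi'^2\rangle=\frac12\omega^2\beta^2$,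
\begin{equation}\label{eq:two}
\frac23\,\mathcal E_b(\psi)=b\,\alpha^2-\frac{27b}{2\pi^2}\,\alpha\beta+\Bigl(\frac{\omega^2}2+\frac b2-\frac{27b}{32\pi^2}\Bigr)\beta^2 .
\end{equation}
Three things can be read off. Each mode alone rises: the coefficient of $b$ is positive both for $\beta=0$ and for $\alpha=0$. For small $b$ the form \eqref{eq:two} is positive definite, since $(27b/4\pi^2)^2$ is of order $b^2$ while the product of the diagonal coefficients is at least $\frac12\omega^2b$; this is the regime of Theorem~\ref{thm:local}. For large $b$ the coupling term wins, by a narrow margin.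

\begin{lemma}\label{lem:profile}
Let $\psi_*=1+2\cos\omega\tau$. Then $\mathcal E_b(\psi_*)<0$ for all $b>16\pi^2\omega^2/(243-24\pi^2)$.
\end{lemma}

\begin{proof}
With $\alpha=1$, $\beta=2$, the right side of \eqref{eq:two} is
\[
2\omega^2+3b-\frac{27b}{\pi^2}-\frac{27b}{8\pi^2}=2\omega^2-b\,\frac{243-24\pi^2}{8\pi^2},
\]
and $24\pi^2<240<243$.
\end{proof}

For such $b$ and all large $r$, the function $u_{\psi_*}$ has Rayleigh quotient below $\kappa^2=\lambda_{n_r}(E)$ on $T(b/\kappa^2)$, and it is orthogonal to the $n_r-1$ lower eigenfunctions of $E$. This does not yet bound $\lambda_{n_r}$. We only know $Q_\eta\le Q_0/(1-3\eta)$, which allows an eigenvalue just below $\kappa^2$ to rise by about $3\eta\kappa^2=3b$ and to cross the level $\kappa^2$; the new low mode would then merely replace it in the count of eigenvalues below $\kappa^2$. We rule this out by choosing $r$ so that $E$ has no eigenvalue in a long interval below $\kappa^2$.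

\section{Gaps below $3r^2$}\label{sec:gaps}

Let $\mathcal L=\{q(m,n):m,n\ge1\}$, and for $G\in\mathbb N$ let
\[
\mathcal R_G=\bigl\{r\in\mathbb N:\ \mathcal L\cap\{3r^2-1,3r^2-2,\dots,3r^2-G\}=\varnothing\bigr\}.
\]
Since $q(m,n)\equiv(m-n)^2\pmod3$, the number $3r^2-1$ is never in $\mathcal L$. Longer gaps do not come for free: $3\cdot5^2-2=73=q(1,8)$. The obstruction that excludes a number from $\mathcal L$ is a prime $p\equiv2\pmod 3$ that divides it exactly once.

\begin{lemma}\label{lem:val}
If $p\equiv2\pmod3$ is prime, $N\in\mathcal L$ and $p\mid N$, then $p^2\mid N$.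
\end{lemma}

\begin{proof}
Let $N=q(m,n)$. If $p\nmid n$, the class $\zeta=mn^{-1}$ modulo $p$ satisfies $\zeta^2+\zeta+1\equiv0$. Then $\zeta^3\equiv1$, and $\zeta\not\equiv1$ because $p\ne3$. So $\zeta$ has order $3$ in a group of order $p-1$, which contradicts $p\equiv2\pmod3$. Hence $p\mid n$, then $p\mid m^2$, so $p\mid m$ and $p^2\mid N$.
\end{proof}

For example, $5\mid 3r^2-2$ exactly when $r\equiv\pm2\pmod5$, and $25\mid 3r^2-2$ exactly when $r\equiv\pm3\pmod{25}$. So for $8$ of the $25$ classes of $r$ modulo $25$ the prime $5$ alone shows $3r^2-2\notin\mathcal L$. Different primes act independently, and there are enough of them.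

\begin{proposition}\label{prop:gaps}
For every $G\in\mathbb N$ the set $\mathcal R_G$ has natural density $1$.
\end{proposition}

\begin{proof}
A finite union of sets of density $0$ has density $0$, so it suffices to fix $j\ge1$ and to show that $\mathcal B_j=\{r:3r^2-j\in\mathcal L\}$ has density $0$.

Let $P$ be the set of primes $p\equiv-1\pmod{24j}$. Each $p\in P$ satisfies $p\equiv2\pmod3$ and $p\nmid6j$. We claim that $3j$ is a square modulo $p$; it is enough to show this for each prime $\ell\mid3j$. For $\ell=2$ it holds because $p\equiv7\pmod8$. For odd $\ell$, quadratic reciprocity with $p\equiv3\pmod4$ and $p\equiv-1\pmod\ell$ gives, in Legendre symbols,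
\[
\Bigl(\frac\ell p\Bigr)=(-1)^{(\ell-1)/2}\Bigl(\frac p\ell\Bigr)=(-1)^{(\ell-1)/2}\Bigl(\frac{-1}\ell\Bigr)=1 .
\]
The congruence $3r^2\equiv j\pmod p$ is equivalent to $(3r)^2\equiv3j$, so it has exactly two solutions modulo $p$, both nonzero. At these the derivative $6r$ is prime to $p$, so by Hensel's lemma each lifts to exactly one solution modulo $p^2$. Thus $2p$ classes $r$ modulo $p^2$ have $p\mid 3r^2-j$, two of them have $p^2\mid3r^2-j$, and by Lemma~\ref{lem:val} the remaining $2p-2$ classes do not meet $\mathcal B_j$. By the Chinese remainder theorem, for every finite $F\subset P$ the set $\mathcal B_j$ is contained in a periodic set of density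
\[
\prod_{p\in F}\Bigl(1-\frac{2p-2}{p^2}\Bigr)\le\prod_{p\in F}\Bigl(1-\frac1p\Bigr)\le\exp\Bigl(-\sum_{p\in F}\frac1p\Bigr).
\]
Dirichlet's theorem on primes in progressions, in the form $\sum_{p\equiv a\ (\mathrm{mod}\ M)}1/p=\infty$ for $\gcd(a,M)=1$, shows that the right side can be made arbitrarily small.
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:block}}\label{sec:proof}

Both theorems follow from one statement, which converts negativity of the one-dimensional energy into an eigenvalue bound.

\begin{proposition}\label{prop:reduce}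
Let $b>0$, $C\ge0$, and let $\Psi$ be a $K$-dimensional space of profiles such that $\mathcal E_b(\psi)+C\|\psi\|_I^2<0$ for all nonzero $\psi\in\Psi$. Then there is $G\in\mathbb N$ such that
\[
\lambda_{n_r+K-1}\bigl(T(b/\kappa^2)\bigr)<\kappa^2-C
\]
for all sufficiently large $r\in\mathcal R_G$.
\end{proposition}

\begin{proof}
Let $\eta=b/\kappa^2$ and $S(v)=Q_\eta(v)-(\kappa^2-C)\|v\|^2$. Let $L$ be the span of the Dirichlet eigenfunctions of $E$ with eigenvalue below $\kappa^2$; since $n_r$ is the smallest index of $\kappa^2$, $\dim L=n_r-1$. We show that $S$ is negative definite on $L+\{u_\psi:\psi\in\Psi\}$ by estimating the two diagonal blocks and the coupling.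

\emph{The block of trial functions.} By compactness of the unit sphere of $\Psi$ there is $a>0$ with $\frac{\sqrt3}4(\mathcal E_b(\psi)+C\|\psi\|_I^2)\le-2a\|\psi\|_I^2$ on $\Psi$. The maps $\psi\mapsto S(u_\psi)$ and $\psi\mapsto\|u_\psi\|^2$ are quadratic forms on $\Psi$, and by \eqref{eq:limit} they converge pointwise to $\frac{\sqrt3}4(\mathcal E_b(\psi)+C\|\psi\|_I^2)$ and $\frac{\sqrt3}4\|\psi\|_I^2$. By polarization their matrices in a fixed basis converge, so the convergence is uniform on the unit sphere. Let $J$ bound the degrees in $\Psi$. There is $r_0$, depending only on $b,C,\Psi$, such that for $r\ge r_0$ and all $\psi\in\Psi$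
\begin{equation}\label{eq:block}
S(u_\psi)\le-a\|\psi\|_I^2,\qquad\|u_\psi\|\le\|\psi\|_I,\qquad\eta\le\tfrac16,\qquad\omega^2J^2\le\kappa^2 .
\end{equation}

\emph{The coupling.} Let $v\in L$ and $u=u_\psi$. By Lemma~\ref{lem:trial} and (V3), $u$ is orthogonal to $v$ in $L^2$ and for $Q_0$, so $S(u,v)=Q_\eta(u,v)-Q_0(u,v)$. Both coefficients in \eqref{eq:diff} are at most $6\eta$, since $\eta\le\frac16$. With $\|\nabla u\|^2\le(\kappa^2+\omega^2J^2)\|u\|^2\le2\kappa^2\|u\|^2$ and $\|\nabla v\|\le\kappa\|v\|$, the Cauchy--Schwarz inequality gives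
\[
|S(u,v)|\le6\eta\,\|\nabla u\|\,\|\nabla v\|\le6\sqrt2\,b\,\|\psi\|_I\|v\| .
\]

\emph{The block $L$.} The constants $a$ and $6\sqrt2\,b$ do not depend on $G$ or $r$, so we may choose $G$ with
\[
\gamma:=\omega^2(G+1)-3b-C>0\qquad\text{and}\qquad\gamma a>72b^2 .
\]
Let $r\in\mathcal R_G$, $r\ge r_0$. By \eqref{eq:lame} every eigenvalue of $E$ below $\kappa^2$ is $\omega^2N$ with $N\in\mathcal L$ and $N<3r^2$, hence $N\le3r^2-G-1$; this is the only use of the gap. For $v\in L$, using $3\eta\kappa^2=3b$,
\[
Q_\eta(v)-\kappa^2\|v\|^2\le\Bigl(\frac{\kappa^2-\omega^2(G+1)}{1-3\eta}-\kappa^2\Bigr)\|v\|^2=-\frac{\omega^2(G+1)-3b}{1-3\eta}\|v\|^2\le-(\gamma+C)\|v\|^2,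
\]
so $S(v)\le-\gamma\|v\|^2$.

\emph{Conclusion.} For $v\in L$ and $\psi\in\Psi$,
\[
S(v+u_\psi)\le-\gamma\|v\|^2+12\sqrt2\,b\,\|v\|\,\|\psi\|_I-a\|\psi\|_I^2,
\]
which is negative unless $v=0$ and $\psi=0$, because $(6\sqrt2\,b)^2=72b^2<\gamma a$. In particular $(v,\psi)\mapsto v+u_\psi$ is one-to-one, its image has dimension $n_r-1+K$, and $Q_\eta/\|\cdot\|^2<\kappa^2-C$ on the nonzero elements of the image. Now (V1) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $b$ as in Lemma~\ref{lem:profile}, $C=0$, $K=1$ and $\Psi=\mathbb R\psi_*$. Proposition~\ref{prop:reduce} gives $\lambda_{n_r}(T_r)<\kappa^2=\lambda_{n_r}(E)$ for all large $r\in\mathcal R_G$, a set of density $1$ by Proposition~\ref{prop:gaps}. Both triangles have diameter $1$, and distinct $r$ give distinct $n_r$.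
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:block}]
We need $K$ independent profiles deep in the well of $V$. Let $\varphi_1,\dots,\varphi_K$ be linearly independent real smooth functions supported in $(-\frac1{12},\frac1{12})$, extended with period $\frac32$, and let $k$ be the maximum of $\int_I\varphi'^2/\int_I\varphi^2$ over their span. On the support $\Theta\ge\frac56$, so $V\le-\frac12$. With $b=2(k+C+1)$, the form $F(\varphi)=\mathcal E_b(\varphi)+C\|\varphi\|_I^2$ satisfies $F(\varphi)\le(k-\frac b2+C)\|\varphi\|_I^2=-\|\varphi\|_I^2$ on the span, so the matrix $F(\varphi_i,\varphi_j)$ is negative definite. Since $V$ is bounded, $F$ is continuous on $H^1(\mathbb R/\frac32\mathbb Z)$, and the partial Fourier sums of $\varphi_i$ are profiles that converge to $\varphi_i$ in $H^1$. Replacing each $\varphi_i$ by a long enough partial sum $\tilde\varphi_i$ keeps the matrix negative definite. Then the $\tilde\varphi_i$ are linearly independent and their span $\Psi$ satisfies the hypothesis of Proposition~\ref{prop:reduce}, which with Proposition~\ref{prop:gaps}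 gives the first assertion. For $0\le i<K$ it follows that
\[
\lambda_{n_r+i}(T_r)\le\lambda_{n_r+K-1}(T_r)<\lambda_{n_r}(E)-C\le\lambda_{n_r+i}(E)-C.\qedhere
\]
\end{proof}

\section{Each eigenvalue has a strict local minimum at $E$}\label{sec:local}

By \eqref{eq:exact}, the heart of Theorem~\ref{thm:local} is the positivity of the forms $B_l$ on each eigenspace.

\begin{proposition}\label{prop:pos}
For every Dirichlet eigenspace $Z$ of $E$ there is $c>0$ with $B_l(u)\ge c\|u\|^2$ for all $u\in Z$ and $l=0,1,2$.
\end{proposition}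

The tool is the rotation of $E$ by $120^\circ$ about its center, $R(z)=\rho z-a_2$, which maps $0\mapsto(\frac12,h)\mapsto(-\frac12,h)\mapsto0$. It acts on the complexified eigenspace $Z_{\mathbb C}$ by $u\mapsto u\circ R$, with third power the identity, so $Z_{\mathbb C}=Z_0\oplus Z_+\oplus Z_-$, where $u\circ R=u,\ \varpi u,\ \varpi^{-1}u$ on the three summands and $\varpi=e^{2\pi i/3}$. The difficulty is that symmetry does not control the coupling between $Z_0$ and $Z_\pm$. We show that $Z_0$ and $Z_\pm$ never occur in the same eigenspace, and for this we extend eigenfunctions to the plane.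

Let $W$ be the group of order $6$ generated by $\rho$ and $\sigma$, and let $\Gamma$ be the lattice generated by $\sqrt3\,b_0=(0,\sqrt3)$ and $-\sqrt3\,b_1=(\frac32,h)$. It is a triangular lattice with shortest vectors $\pm\sqrt3\,b_l$, which $W$ permutes, so the maps $z\mapsto gz+\gamma$ with $g\in W$, $\gamma\in\Gamma$ form a group $\mathcal G$. For an element of $\mathcal G$, $\det$ denotes the determinant of its linear part.

\begin{lemma}\label{lem:extend}
Let $u\in Z_{\mathbb C}$ have eigenvalue $\lambda$. Then $u$ extends to a finite sum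
\[
\tilde u(z)=\sum_\xi c_\xi e^{i\xi\cdot z},\qquad\xi=\tfrac{2\pi}3(k_1,\sqrt3\,k_2),\quad k_1\equiv k_2\pmod2,\quad|\xi|^2=\lambda,
\]
with $\tilde u\circ\rho=\tilde u$ and $\tilde u\circ\sigma=-\tilde u$.
\end{lemma}

\begin{proof}
The triangle $E$ lies in the sector between the angles $60^\circ$ and $120^\circ$, and $\sigma E$ between $240^\circ$ and $300^\circ$. Rotating both by $\rho$ and $\rho^2$, we see that the six triangles $gE$, $g\in W$, are disjoint and fill the hexagon $\{|b_l\cdot z|\le h,\ l=0,1,2\}$. This hexagon is the set of points at least as close to $0$ as to any other point of $\Gamma$, so its $\Gamma$-translates tile the plane. Hence the triangles $gE$, $g\in\mathcal G$, are pairwise disjoint and tile the plane, and we may define $\tilde u=\det(g)\,u\circ g^{-1}$ on $gE$. Then $\tilde u\circ g=\det(g)\tilde u$ for $g\in\mathcal G$, and $\tilde u\in H^1_{\rm loc}(\mathbb R^2)$, being a locally finite sum of functions in $H^1_0(gE)$ extended by zero. For $\varphi\in C_c^\infty(\mathbb R^2)$, changing variables on each tile gives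
\[
\int_{\mathbb R^2}(\nabla\tilde u\cdot\nabla\varphi-\lambda\tilde u\varphi)=\int_E(\nabla u\cdot\nabla\Phi-\lambda u\Phi),\qquad\Phi=\sum_{g\in\mathcal G}\det(g)\,\varphi\circ g .
\]
The function $\Phi$ is smooth and odd under every reflection in $\mathcal G$. The sides of $E$ lie on the axes of the reflections $\rho\sigma\rho^{-1}$, $\rho^2\sigma\rho^{-2}$ and $z\mapsto\sigma z+(0,\sqrt3)$, so $\Phi\in H^1_0(E)$, and the integral vanishes by (V3). Thus $-\Delta\tilde u=\lambda\tilde u$ in the sense of distributions. Since $\tilde u$ is $\Gamma$-periodic, it has a Fourier series over the $\xi$ with $\xi\cdot(0,\sqrt3)\in2\pi\mathbb Z$ and $\xi\cdot(\frac32,h)\in2\pi\mathbb Z$; these are the $\xi$ of the stated form, for which the two products are $2\pi k_2$ and $\pi(k_1+k_2)$. The equation gives $(|\xi|^2-\lambda)c_\xi=0$, which leaves finitely many terms.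
\end{proof}

\begin{lemma}\label{lem:dich}
Let $Z$ have eigenvalue $\lambda=\omega^2\nu$, $\nu\in\mathcal L$. If $3\mid\nu$, then $Z_{\mathbb C}=Z_0$. If $3\nmid\nu$, then $Z_0=0$.
\end{lemma}

\begin{proof}
Since $R(z)=\rho(z-a_1)$ and $\tilde u\circ\rho=\tilde u$, we have $\tilde u(Rz)=\tilde u(z-a_1)$: the rotation acts as a translation, which multiplies $c_\xi$ by $e^{-i\xi\cdot a_1}=\varpi^{(k_1-3k_2)/2}$. This factor is $1$ exactly when $3\mid k_1$. From $|\xi|^2=\lambda$ we get $k_1^2+3k_2^2=4\nu$, so $3\mid k_1$ exactly when $3\mid\nu$. If $3\mid\nu$, all factors are $1$ and $u\circ R=u$. If $3\nmid\nu$ and $u\in Z_0$, then the analytic functions $\tilde u(z-a_1)$ and $\tilde u(z)$ agree on $E$, hence everywhere; as no factor is $1$, all $c_\xi$ vanish.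
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pos}]
The map $u\mapsto u\circ R$ preserves $Z$ and permutes the forms $B_l$ cyclically, and the unit sphere of $Z$ is compact. So it suffices to show $B_0(u)>0$ for real $u\in Z$, $u\neq0$. As $X+Y=\lambda\|u\|^2$, we have $B_0(u)=\frac43X-\frac13\lambda\|u\|^2$, and the claim is $X>\frac14\lambda\|u\|^2$.

\emph{Case $3\mid\nu$.} From $u\circ R=u$ we get $\nabla u=\rho^{\mathsf T}(\nabla u)\circ R$, so the symmetric matrix $M=\int_E\nabla u\,\nabla u^{\mathsf T}$ satisfies $M=\rho^{\mathsf T}M\rho$. Then $\rho$ preserves each eigenspace of $M$; it preserves no line, so $M$ is scalar. Hence $X=Y=\frac12\lambda\|u\|^2$ and $B_0(u)=\frac13\lambda\|u\|^2$.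

\emph{Case $3\nmid\nu$.} Complex conjugation exchanges $Z_+$ and $Z_-$, so the real function $u$ equals $F+\bar F$ with $F\in Z_+$. We use repeatedly that $\int_Ef=0$ if $f\circ R=\epsilon f$ with $\epsilon\ne1$, because $R$ preserves $E$ and area. For $f=F^2$ and $f=\bar F^2$ this gives $\|u\|^2=2\|F\|^2$. Let $\partial=\partial_x-i\partial_y$, twice the usual Wirtinger derivative. For real $u$, $\operatorname{Re}(\partial u)^2=u_x^2-u_y^2$. In the complex coordinate $x+iy$ the map $R$ is multiplication by $\varpi$ followed by a translation, so $\partial(g\circ R)=\varpi\,(\partial g)\circ R$. Therefore $(\partial F)\circ R=\partial F$ and $(\partial\bar F)\circ R=\varpi^{-2}\partial\bar F$. The products $\partial F\,\partial\bar F$ and $(\partial\bar F)^2$ acquire the factors $\varpi^{-2}$ and $\varpi^{-4}$, so their integrals vanish, and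
\[
X-Y=\operatorname{Re}\int_E(\partial F)^2 .
\]
Moreover,
\[
\int_E|\partial F|^2=\int_E|\nabla F|^2+i\int_E(F_x\bar F_y-F_y\bar F_x)=\lambda\|F\|^2=\tfrac12\lambda\|u\|^2 ,
\]
where the second integral vanishes for $F\in C_c^\infty(E)$ by two integrations by parts, and then for $F\in H^1_0(E)$ by density. So $X-Y\ge-\frac12\lambda\|u\|^2$, that is, $X\ge\frac14\lambda\|u\|^2$. This is exactly the critical value, so equality must be excluded.

Equality means $\int_E\bigl(|\partial F|^2+\operatorname{Re}(\partial F)^2\bigr)=2\int_E(\operatorname{Re}\partial F)^2=0$. Let $\tilde F=P+iP'$ with $P,P'$ real. Then $\operatorname{Re}\partial\tilde F=P_x+P'_y$ vanishes on $E$ and, being analytic, on $\mathbb R^2$. By Lemma~\ref{lem:extend}, $P$ and $P'$ are odd in $y$, so $P_x$ is odd in $y$ and $P'_y$ is even in $y$; as their sum is zero, both vanish. A function that is constant on horizontal lines, or on vertical lines, and vanishes on $\partial E$ vanishes on $E$. Hence $F=0$ and $u=0$.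
\end{proof}

\begin{remark}
If $u$ had a component $w\in Z_0$ besides $F+\bar F$, then $(\partial w)\circ R=\varpi^{-1}\partial w$, the product $\partial w\,\partial\bar F$ would be $R$-invariant, and its integral would survive in $X-Y$. Section~\ref{sec:two} shows this term at work: the two modes there have $\nu=3r^2$ and $\nu=3r^2+1$, the form $B_0$ is positive on each of their eigenspaces, and yet $3B_0(u_{\psi_*})/\kappa^2\to\frac{\sqrt3}4\int_IV\psi_*^2<0$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Let $\lambda=\lambda_n(E)$, with eigenspace $Z$ and constant $c$ from Proposition~\ref{prop:pos}. Let $L$ be the span of the eigenfunctions with eigenvalue below $\lambda$, let $N=\dim L\le n-1$, let $\lambda'$ be the smallest eigenvalue above $\lambda$, and let $\theta=1-\lambda/\lambda'>0$. With $A$ as in Lemma~\ref{lem:exact}, (V2) gives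
\[
\lambda_n(T)\ge\lambda_{N+1}(T)\ge\inf\bigl\{Q_A(u)/\|u\|^2:\ 0\ne u\in H^1_0(E),\ u\perp L\bigr\}.
\]
Write such $u$ as $w+v$ with $w\in Z$ and $v\perp L\oplus Z$. By (V3), $\|\nabla v\|^2\ge\lambda'\|v\|^2$ and
\[
Q_0(u)-\lambda\|u\|^2=\|\nabla v\|^2-\lambda\|v\|^2\ge\theta\|\nabla v\|^2 .
\]
The eigenvalues of $H_l$ are $1$ and $-\frac13$, and $\|\nabla w\|=\sqrt\lambda\,\|w\|$, so
\[
B_l(u)\ge c\|w\|^2-2\sqrt\lambda\,\|w\|\,\|\nabla v\|-\tfrac13\|\nabla v\|^2\ge\tfrac c2\|w\|^2-\Bigl(\frac{2\lambda}c+\frac13\Bigr)\|\nabla v\|^2 .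
\]
Since $T$ has diameter $1$, all $\delta_l$ are nonnegative, so we may multiply by $\delta_l$ and add. With $\sum_l\delta_l=s$, inequality \eqref{eq:exact} gives
\[
Q_A(u)-\lambda\|u\|^2\ge\frac{cs}2\|w\|^2+\Bigl(\theta-s\Bigl(\frac{2\lambda}c+\frac13\Bigr)\Bigr)\|\nabla v\|^2 .
\]
Let $s_n$ be the smaller of $\frac\theta2\bigl(\frac{2\lambda}c+\frac13\bigr)^{-1}$ and $\theta\lambda'/c$. For $s<s_n$ the last term is at least $\frac12\theta\lambda'\|v\|^2\ge\frac{cs}2\|v\|^2$, so the right side is at least $\frac{cs}2\|u\|^2$, and the theorem holds with $c_n=c/2$.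
\end{proof}

The threshold $s_n$ cannot be taken independent of $n$: by Theorem~\ref{thm:main}, any admissible value for $n=n_r$, $r\in\mathcal R$, is at most $b/(\omega^2r^2)$.

\section{Competitors are nearly equilateral}\label{sec:confine}

Theorem~\ref{thm:confine} compares a lower bound for $\lambda_n(T)$ with an upper bound for $\lambda_n(E)$ that has the same leading term. Let $N_\Omega(\lambda)$ be the number of eigenvalues of $\Omega$ that are at most $\lambda$.

\begin{lemma}[P\'olya's bound]\label{lem:polya}
Every triangle $T$ satisfies $\lambda_n(T)\ge4\pi n/|T|$.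
\end{lemma}

\begin{proof}
Let $D=1$. The triangle and its half-turn about the midpoint of a side form a parallelogram, so copies of $T$ tile the plane. The tiles that meet a square of side $\varrho-2$ cover it and lie in the concentric square $\Sigma$ of side $\varrho$, so $\Sigma$ contains $M\ge(\varrho-2)^2/|T|$ disjoint copies of $T$. Extending by zero the eigenfunctions of these copies with eigenvalue at most $\lambda$, we obtain from (V1) that $M\,N_T(\lambda)\le N_\Sigma(\lambda)$. The eigenvalues of $\Sigma$ are $\pi^2(m^2+n^2)/\varrho^2$, $m,n\ge1$. The unit squares $[m-1,m]\times[n-1,n]$ of the pairs counted by $N_\Sigma(\lambda)$ lie in a quarter disk of radius $\varrho\sqrt\lambda/\pi$, so $N_\Sigma(\lambda)\le\lambda\varrho^2/4\pi$. Letting $\varrho\to\infty$ gives $N_T(\lambda)\le\lambda|T|/4\pi$; now take $\lambda=\lambda_n(T)$.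
\end{proof}

\begin{lemma}\label{lem:upper}
For all $n\ge1$, $\sqrt{\lambda_n(E)}\le\sqrt{4\pi n/|E|}+\sqrt3\,\omega$.
\end{lemma}

\begin{proof}
The function $\sqrt{q(x,y)}=|x(1,0)+y(\frac12,h)|$ is a norm on $\mathbb R^2$. The linear map $(x,y)\mapsto x(1,0)+y(\frac12,h)$ has determinant $h$ and takes $\Omega_t=\{x,y>0,\ \sqrt{q(x,y)}\le t\}$ onto a $60^\circ$ sector of radius $t$, so $\Omega_t$ has area $\pi t^2/(6h)=\pi t^2/(3\sqrt3)=|E|\omega^2t^2/4\pi$. For $(x,y)\in\Omega_t$ the pair $(m,n)=(\lceil x\rceil,\lceil y\rceil)$ satisfies $\sqrt{q(m,n)}\le t+\sqrt{q(1,1)}=t+\sqrt3$. So the unit squares $[m-1,m]\times[n-1,n]$ with $\omega^2q(m,n)\le\omega^2(t+\sqrt3)^2$ cover $\Omega_t$, and \eqref{eq:lame}, with its multiplicities, gives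
\[
N_E(\lambda)\ge\frac{|E|}{4\pi}\bigl(\sqrt\lambda-\sqrt3\,\omega\bigr)^2\qquad(\lambda\ge3\omega^2).
\]
For $n=1$ the lemma holds since $\lambda_1(E)=3\omega^2$. For $n\geq2$ let $\lambda\uparrow\lambda_n(E)$ and use $N_E(\lambda)<n$.
\end{proof}

Applied to $E$, the two lemmas show that $\lambda_n(E)/n\to4\pi/|E|$. In particular $3\eta=3b/\lambda_{n_r}(E)\le3b|E|/(4\pi n_r)$ for the triangles $T_r$, whose base is therefore $\sqrt{1-O(1/n_r)}$.

\begin{proof}[Proof of Theorem~\ref{thm:confine}]
\emph{Area.} Suppose $\lambda_n(T)\le\lambda_n(E)$. Lemmas~\ref{lem:polya} and~\ref{lem:upper} give $\sqrt{4\pi n/|T|}\le\sqrt{4\pi n/|E|}+\sqrt3\,\omega$, that is, $\sqrt{|E|/|T|}\le1+c_0n^{-1/2}$ with $c_0=\sqrt3\,\omega\sqrt{|E|/4\pi}$. Since $(1+\epsilon)^{-2}\ge1-2\epsilon$ for $\epsilon\ge0$, we get $|T|\ge(1-2c_0n^{-1/2})|E|$.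

\emph{Third vertex.} Place the longest side of $T$ on the base of $E$ and let $(x,t)$, $t<h$, be the third vertex; that of $E$ is $0$. The other two sides have length at most $1$, so $(|x|+\frac12)^2+(h-t)^2\le1$, which expands to $x^2+t^2+|x|\le\sqrt3\,t$. Hence $t\ge0$, $|x|\le\sqrt3\,t$, and the distance from $(x,t)$ to $0$ is at most $2t$. As $|T|=\frac12(h-t)$ and $|E|=\frac12h$, we have $2t=4(|E|-|T|)\le8c_0|E|\,n^{-1/2}$. Take $C$ to be the larger of $2c_0$ and $8c_0|E|$.

\emph{Minimizers.} Up to congruence, triangles of diameter $1$ are given by the points $(x,t)$ with $t<h$ at distance at most $1$ from both $(\pm\frac12,h)$. The matrix $A$ of Lemma~\ref{lem:exact} depends continuously on $(x,t)$, and $(A'^{\mathsf T}A')^{-1}\le(1+\epsilon)(A^{\mathsf T}A)^{-1}$ implies $\lambda_n(A'E)\le(1+\epsilon)\lambda_n(AE)$ by (V1); so $\lambda_n$ is continuous in $(x,t)$. By Lemma~\ref{lem:polya}, on the set where $\lambda_n\le\lambda_n(E)$ the height $h-t=2|T|$ is at least $8\pi n/\lambda_n(E)$. This set is therefore compact, it contains $0$, and $\lambda_n$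 attains its minimum on it. Every minimizer satisfies $\lambda_n(T)\le\lambda_n(E)$, so its third vertex is within $Cn^{-1/2}$ of $0$. For $n=n_r$ with $r\in\mathcal R$, Theorem~\ref{thm:main} shows that no minimizer is equilateral.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LS} Richard Laugesen and Bartlomiej Siudeja, \emph{Dirichlet eigenvalue sums on triangles are minimal for equilaterals}, arXiv:1008.1316 (2010).

\bibitem{McC} B. McCartin, SIAM Review 45 (2003).

\bibitem{Pin} M. Pinsky, SIAM J. Math. Anal. 11 (1980).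

\end{thebibliography}
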